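# Chern–Ricci flow: singular sets that no subvariety detects, and singular sets that are not analytic

## 1. Hermitian metrics, the Chern–Ricci form, and the flow

Throughout, $M$ is a compact complex manifold of complex dimension $n$.

**Definition (Chern–Ricci form).** Write a Hermitian metric locally as $\omega=\sqrt{-1}\sum g_{i\bar j}\,dz_i\wedge d\bar z_j$ with $(g_{i\bar j})$ positive definite. Its Chern–Ricci form is the real $(1,1)$-form given locally by $\mathrm{Ric}(\omega)=-\sqrt{-1}\,\partial\bar\partial\log\det g$.

No closedness of $\omega$ is required. If $\omega'$ is another Hermitian metric, the ratio of determinants is the global function $\omega'^n/\omega^n$, so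
$$\mathrm{Ric}(\omega')=\mathrm{Ric}(\omega)-\sqrt{-1}\,\partial\bar\partial\log\frac{\omega'^n}{\omega^n},\qquad \mathrm{Ric}(e^h\omega)=\mathrm{Ric}(\omega)-n\sqrt{-1}\,\partial\bar\partial h. \tag{1}$$

*Example.* On $\mathbb P^2$ let $\omega_{FS}=\sqrt{-1}\,\partial\bar\partial\log|Z|^2$. In the chart $Z_0=1$ one finds $\det g=(1+|z|^2)^{-3}$, hence $\mathrm{Ric}(\omega_{FS})=3\omega_{FS}$. On $\mathbb P^1$ the exponent is $-2$, so $\eta:=2\omega_{FS}$ satisfies $\mathrm{Ric}(\eta)=2\omega_{FS}=\eta$. It is $SU(2)$-invariant and $\int_{\mathbb P^1}\eta=4\pi$.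

**Definition (Chern–Ricci flow).** A solution starting at the Hermitian metric $\omega_0$ is a smooth family of Hermitian metrics with
$$\frac{\partial\omega}{\partial t}=-\mathrm{Ric}(\omega),\quad 0\le t<T,\qquad \omega(0)=\omega_0 .$$

*Example.* On $\mathbb P^1$, $\omega(t)=(a-t)\eta$ with $a>0$ constant solves the flow, because $\mathrm{Ric}(c\eta)=\mathrm{Ric}(\eta)=\eta$. It lives until $t=a$.

By (1), $-\mathrm{Ric}(\omega)=-\mathrm{Ric}(\omega_0)+\sqrt{-1}\,\partial\bar\partial\log\frac{\omega^n}{\omega_0^n}$. Integrating in time,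
$$\omega(t)=\omega_0-t\,\mathrm{Ric}(\omega_0)+\sqrt{-1}\,\partial\bar\partial\varphi,\qquad \varphi(t)=\int_0^t\log\frac{\omega(s)^n}{\omega_0^n}\,ds. \tag{2}$$
So the flow is a scalar equation for the potential $\varphi$.

**Theorem (TW)** (Tosatti–Weinkove, *J. Differential Geom.* 99 (2015)). The flow has a unique maximal solution, and its maximal time is
$$T=\sup\{t\ge0:\ \exists\,\psi\in C^\infty(M),\ \omega_0-t\,\mathrm{Ric}(\omega_0)+\sqrt{-1}\,\partial\bar\partial\psi>0\}.$$

We use this twice over: it computes $T$, and uniqueness transfers symmetry. If a biholomorphism preserves $\omega_0$, it preserves $\omega(t)$ for all $t$. When $T<\infty$ we say that the flow becomes singular at time $T$, and we write $\tau=T-t$.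

**Definition (balanced metric).** $\omega$ is balanced if $d\omega^{n-1}=0$.

*Example.* Every Kähler metric is balanced, since $d\omega^{n-1}=(n-1)\,d\omega\wedge\omega^{n-2}$. A non-Kähler example: on a product of three Riemann surfaces with area forms $\eta,\sigma,\sigma_1$, let $a>0$ be a nonconstant function on the second factor and $\omega=a\eta+\sigma+a^{-1}\sigma_1$. Then $\tfrac12\omega^2=a\,\eta\wedge\sigma+\eta\wedge\sigma_1+a^{-1}\sigma\wedge\sigma_1$. All three terms are closed, because $da\wedge\sigma=0$. But $d\omega\ne0$.

Finally, a tool in the form in which we use it.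

**Lemma 1 (maximum principle).** Let $X$ be a compact manifold, $h$ smooth on $X\times[0,T)$, $r$ continuous on $[0,T)$. Suppose $h_t(x,t)\le r(t)$ whenever $x$ is a maximum point of $h(\cdot,t)$. Then $\max h(\cdot,t)\le\max h(\cdot,0)+\int_0^tr$. The analogous statement holds for minima.

*Proof.* Fix $\varepsilon>0$, $t_1<T$, and let $k=h-\int_0^tr-\varepsilon t$. Let $k$ attain its maximum over $X\times[0,t_1]$ at $(x,t_0)$. If $t_0>0$, then $k_t\ge0$ there. But $x$ is a maximum point of $h(\cdot,t_0)$, so $k_t\le-\varepsilon<0$, a contradiction. Hence $t_0=0$ and $k\le\max h(\cdot,0)$. Let $\varepsilon\to0$. For minima, apply this to $-h$. $\square$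

## 2. Positive currents of bidimension $(1,1)$

**Definition (positive current).** A current of bidimension $(1,1)$ is here a continuous linear functional $S$ on smooth real $(1,1)$-forms on $M$. It is positive if $S(\beta)\ge0$ for every $\beta\ge 0$, and $\partial\bar\partial$-closed if $S(\sqrt{-1}\,\partial\bar\partial\psi)=0$ for all $\psi\in C^\infty(M)$. Its support is the complement of the largest open set $U$ such that $S(\beta)=0$ for all $\beta$ with compact support in $U$.

*Example.* If $V\subset M$ is an irreducible curve, $S(\beta)=\int_V\beta$ is positive and closed (Lelong), with support $V$. Averages of such currents over families of curves are again of this kind.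

*Example.* In dimension one, $\sqrt{-1}\,\partial\bar\partial u=\tfrac12\Delta u\,dx\,dy$. For $u=\log\max(1,|z|^2)=2\log^+r$ the outward flux of $\nabla u$ through a circle $r=\text{const}>1$ is $\frac2r\cdot2\pi r=4\pi$, and $u$ is harmonic off $|z|=1$. So $\sqrt{-1}\,\partial\bar\partial u$ is $2\pi$ times the uniform probability measure on the unit circle. Section 6 uses the analogue of this on $\mathbb P^2$.

Fix a Hermitian metric $\omega$ on $M$ and a positive $S$. We need three elementary facts.

* (a) If $S\ne0$ and $\beta>0$, then $S(\beta)>0$. If $S(\omega)=0$, then any real $(1,1)$-form $\gamma$ satisfies $-C\omega\le\gamma\le C\omega$, so $S(\gamma)=0$ and $S=0$. Hence $S(\omega)>0$; and $\beta\ge c\,\omega$ for some $c>0$.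
* (b) If $h$ is smooth and $h=0$ on $\operatorname{supp}S$, then $S(h\omega)=0$. Indeed $h\mapsto S(h\omega)$ is a positive measure whose support lies in $\operatorname{supp} S$.
* (c) If $x\in\operatorname{supp}S$ and $h\ge0$ is smooth with $h(x)>0$, then $S(h\omega)>0$. Otherwise, for $\gamma$ supported in a small neighborhood of $x$, where $h$ is bounded below, $-Ch\omega\le\gamma\le Ch\omega$ gives $S(\gamma)=0$, so $x\notin\operatorname{supp}S$.

## 3. The sets $\Sigma$ and $\Sigma'$, analytic subsets, and the problem

Let $\omega(t)$ be a Chern–Ricci flow with finite maximal time $T$.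

**Definition (singularity formation locus).**
$$\Sigma=M\setminus\{x\in M:\ \exists\,U\ni x\text{ open},\ \exists\,C>0\text{ with }|\mathrm{Rm}(\omega(t))|_{g(t)}\le C\text{ on }U\times[0,T)\},$$
where $\mathrm{Rm}$ is the curvature of the Chern connection of $g(t)$.

By Gill–Smith, $x\notin\Sigma$ if and only if $x$ has a neighborhood $U$ with a Hermitian metric $\omega_T$ on $U$ such that $\omega(t)\to\omega_T$ in $C^\infty(U)$ as $t\to T^-$. We use the following consequence:
$$x\notin\Sigma\ \Longrightarrow\ \exists\text{ a neighborhood }U'\ni x,\ c>0:\quad \omega(t)\ge c\,\omega_0\ \text{ on }U'\text{ for all }t\in[0,T). \tag{3}$$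
Indeed, on a compact neighborhood inside $U$ we have $\omega(t)\ge\tfrac12\omega_T$ for $t$ close to $T$, and for the remaining $t$, which range over a compact interval, we use continuity.

**Definition (collapsing subvarieties).** For an irreducible closed analytic $V\subset M$ with $\dim V=k>0$ ($V=M$ allowed), let $\mathrm{Vol}(V,\omega(t))=\int_V\frac{\omega(t)^k}{k!}$. Let $\Sigma'$ be the set-theoretic union of all such $V$ with $\mathrm{Vol}(V,\omega(t))\to0$ as $t\to T^-$.

*Example.* For $(a-t)\eta$ on $\mathbb P^1$ the only $V$ is $\mathbb P^1$. Its area $4\pi(a-t)$ tends to $0$, so $\Sigma'=\mathbb P^1$.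

Always $\Sigma'\subset\Sigma$. If $V$ collapses and $x\in V\setminus\Sigma$, then (3) bounds $\mathrm{Vol}(V,\omega(t))$ below by $c^k\,\mathrm{Vol}(V\cap U',\omega_0)>0$. In the example, therefore, $\Sigma=\Sigma'=\mathbb P^1$.

**Definition (analytic subvariety).** A closed subset of $M$ is an analytic subvariety if near each of its points it is the common zero set of holomorphic functions.

*Example.* $\{z_1=0\}\subset\mathbb C^n$ is analytic; $\{\mathrm{Re}\,z_1=0\}$ is not, by the next lemma.

**Lemma 2.** Let $q\in M$, let $z_1$ be part of a holomorphic coordinate system near $q$, and let an analytic subvariety $A$ contain $\{\mathrm{Re}\,z_1=\mathrm{Re}\,z_1(q)\}$ near $q$. Then $A$ contains a neighborhood of $q$.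

*Proof.* On a polydisc around $q$, $A$ is the zero set of holomorphic functions $F$. With the other coordinates fixed, $F$ is holomorphic in $z_1$ and vanishes on a line segment, hence identically. $\square$

With this in place, here is the problem, stated in Tosatti–Weinkove, "The Chern-Ricci flow", arXiv:2107.12928 (2021). Curvature blows up exactly on $\Sigma$. Is this caused only by subvarieties whose volume shrinks to zero?

> *Prove or disprove.* For every Chern–Ricci flow on a compact complex manifold that develops a singularity at a finite time $T$, we have $\Sigma'=\Sigma$, and furthermore $\Sigma$ is a closed analytic subvariety of $M$.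

## 4. Riemann surfaces and weighted products by hand

**Dimension one: the statement is true.** Let $M$ be a compact Riemann surface, connected (otherwise argue on each component). Let $A(t)=\int_M(\omega_0-t\,\mathrm{Ric}(\omega_0))$. If $A(t)>0$, choose a positive form with integral $A(t)$. It differs from $\omega_0-t\,\mathrm{Ric}(\omega_0)$ by a form of integral zero, which on a Riemann surface is $\sqrt{-1}\,\partial\bar\partial\psi$ for some $\psi$. If $A(t)\le0$ there is no such $\psi$. So by (TW), $T<\infty$ means that $A(t)$ reaches $0$ at $t=T$. By (2), $\mathrm{Vol}(M,\omega(t))=A(t)\to0$. Thus $M=\Sigma'\subset\Sigma\subset M$.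

**A constant product.** Let $E=\mathbb C/\tfrac12\mathbb Z[\sqrt{-1}]$ with coordinate $z=(x+\sqrt{-1}\,y)/2$, $x,y\in\mathbb R/\mathbb Z$, and $\sigma=\sqrt{-1}\,dz\wedge d\bar z$. On $\mathbb P^1\times E$ the flow from $a\eta+\sigma$, $a$ constant, is $(a-t)\eta+\sigma$. At $T=a$ all curves $\mathbb P^1\times\{pt\}$ collapse at once, and $\Sigma=\Sigma'=M$.

**A weighted product.** Now let $a=a(x)>0$ depend on $x$, and $\omega_0=a(x)\eta+\sigma$. This is a Hermitian metric, not closed if $a$ is nonconstant. Here $\mathrm{Ric}(\omega_0)=\eta-\sqrt{-1}\,\partial\bar\partial\log a$. On a curve $V=\mathbb P^1\times\{pt\}$ over $x$, every $\sqrt{-1}\,\partial\bar\partial$ term integrates to zero, so (2) gives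
$$\mathrm{Vol}(V,\omega(t))=4\pi\,(a(x)-t).$$
So the fibers over the minimum set $K_1$ of $a$ are the first to collapse, at time $\min a$. (Section 8 checks that this is the maximal time.) With $\mathbf x$ the $x$-coordinate viewed as a map $M\to\mathbb R/\mathbb Z$, this gives $\mathbf x^{-1}(K_1)\subset\Sigma'\subset\Sigma$. If $K_1$ is a point, $\mathbf x^{-1}(K_1)$ is a real hypersurface. By Lemma 2, if $\Sigma$ is analytic it must contain an open set, and then it is all of the connected manifold $M$. So everything depends on one question: does the singularity stay on $\mathbf x^{-1}(K_1)$, or does it spread to all of $M$? Nothing so far controls the $\sigma$-direction of the metric.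

The same example suggests how to attack the other half, $\Sigma'=\Sigma$. Here the flow stops because of a curve, that is, because of a particular $\partial\bar\partial$-closed positive current on which $\omega_0-t\,\mathrm{Ric}(\omega_0)$ loses positivity. A current whose support contains no curve at all would stop the flow just as well.

## 5. The two counterexamples

The statement is false for every $n\ge2$, and its two assertions fail independently.

**Theorem A.** For every $n\ge2$ there are a projective manifold $M^n$ (namely $\mathbb P^2$ if $n=2$, and $\mathbb P^2\times$torus if $n\ge3$) and a Hermitian metric $\omega_0$ such that the Chern–Ricci flow becomes singular at a finite time $T$ with $\Sigma'=\emptyset$ but $\Sigma\ne\emptyset$.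

**Theorem B.** Let $n\ge2$, $M=\mathbb P^1\times E\times E'$ with $E$ the elliptic curve above, $E'=(\mathbb C/\mathbb Z[\sqrt{-1}])^{n-2}$, and $\mathbf x:M\to\mathbb R/\mathbb Z$ the coordinate $x$ on $E$. Let $\emptyset\ne K_1\subsetneq\mathbb R/\mathbb Z$ be closed with finitely many complementary intervals (e.g. a point). Then there is a Hermitian $\omega_0$ on $M$, which is balanced if $n\ge3$, whose Chern–Ricci flow becomes singular at a finite time $T$ with
$$\Sigma'=\Sigma=\mathbf x^{-1}(K_1),$$
and this set is not an analytic subvariety. (For $K_1$ a point it is a smooth compact real hypersurface.)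

Theorem A refutes $\Sigma'=\Sigma$. Theorem B refutes analyticity, even when $\Sigma'=\Sigma$ holds.

## 6. A current on $\mathbb P^2$ whose support contains no curve

Let $U_i=\{|Z_i|>|Z_j|\ \forall j\ne i\}\subset\mathbb P^2$ for $i=0,1,2$, and $K=\mathbb P^2\setminus(U_0\cup U_1\cup U_2)$, the closed set where $\max_k|Z_k|$ is attained at least twice. Let $w=\log\frac{\max_i|Z_i|^2}{|Z|^2}$, a continuous function on $\mathbb P^2$, and
$$S=\omega_{FS}+\sqrt{-1}\,\partial\bar\partial w,\qquad\text{i.e.}\quad S(\beta)=\int_{\mathbb P^2}\omega_{FS}\wedge\beta+\int_{\mathbb P^2}w\,\sqrt{-1}\,\partial\bar\partial\beta .$$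

**Lemma 3.** $S$ is positive and $\partial\bar\partial$-closed, $S(\omega_{FS})=\int\omega_{FS}^2>0$, and $\emptyset\ne\operatorname{supp}S\subset K$.

*Proof.* In the chart $Z_k=1$, $S=\sqrt{-1}\,\partial\bar\partial\log\max_i|Z_i|^2$. A maximum of plurisubharmonic functions is plurisubharmonic, so $S\ge0$. For $\beta=\sqrt{-1}\,\partial\bar\partial\psi$ the second integral vanishes because $\partial\bar\partial\beta=0$, and the first by Stokes, as $d\omega_{FS}=0$. For $\beta=\omega_{FS}$ the second integral vanishes. Hence $S\ne0$ and its support is nonempty. On $U_i$ we have $w=\log(|Z_i|^2/|Z|^2)$, which is smooth there with $\sqrt{-1}\,\partial\bar\partial w=-\omega_{FS}$. So $S=0$ on $U_i$. $\square$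

**Lemma 4.** $K$ contains no irreducible curve.

*Proof.* Let $V\subset K$ be one. It is the union of the three closed sets $V\cap\{|Z_i|=|Z_j|=\max_k|Z_k|\}$, $i<j$. By Baire one of them has interior in $V$. Near a smooth point of $V$ in that interior, $Z_j\ne0$ and $Z_i/Z_j$ is a holomorphic function of modulus $1$ on $V$, hence a constant $e^{\sqrt{-1}\theta}$. So an open piece of $V$ lies in the line $\{Z_i=e^{\sqrt{-1}\theta}Z_j\}$. By irreducibility $V$ lies in the line and so equals it. But this line contains the point $Z_i=Z_j=0$, which belongs to $U_k$ for the third index $k$. This contradicts $V\subset K$. $\square$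

## 7. Proof of Theorem A

**Step 1: the metric and its maximal time.** The aim is a metric whose flow is stopped by $S$. Every closed set is the zero set of a smooth function, so fix a smooth $\chi:\mathbb P^2\to[0,1]$ with $\chi^{-1}(0)=K$. Fix also a constant $A$ with
$$-A\,\omega_{FS}^2\le\sqrt{-1}\,\partial\bar\partial\chi\wedge\omega_{FS}\le A\,\omega_{FS}^2 .$$
For $T\in(0,\tfrac13]$, to be chosen small *after* $\chi$ and $A$, put $\omega_0=(3T+\chi)\omega_{FS}$. By (1) with $n=2$,
$$\mathrm{Ric}(\omega_0)=3\omega_{FS}-2\sqrt{-1}\,\partial\bar\partial\log(3T+\chi).$$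
For $t<T$ take $\psi=-2t\log(3T+\chi)$. Then $\omega_0-t\,\mathrm{Ric}(\omega_0)+\sqrt{-1}\,\partial\bar\partial\psi=(3\tau+\chi)\omega_{FS}>0$. Suppose now that this form were positive for some $t\ge T$ and some $\psi$. Apply $S$: the $\sqrt{-1}\,\partial\bar\partial$ terms drop out, and $S(\chi\,\omega_{FS})=0$ by (b), since $\chi=0$ on $K\supset\operatorname{supp}S$. With (a) we get $0<3(T-t)\,S(\omega_{FS})\le0$, a contradiction. By (TW) the maximal time is exactly $T$.

**Step 2: $\Sigma$ is not empty.** We show $\operatorname{supp}S\subset\Sigma$. As in Step 1, $S(\omega(t))=3\tau\,S(\omega_{FS})\to0$. If $x\in\operatorname{supp}S\setminus\Sigma$, then by (3) $\omega(t)\ge c\,\omega_0$ on a neighborhood $U'$ of $x$ for all $t<T$. With a cutoff $h:\mathbb P^2\to[0,1]$ supported in $U'$, $h(x)=1$, we have $\omega(t)\ge c\,h\,\omega_0$ everywhere. So $S(\omega(t))\ge c\,S(h\omega_0)>0$ by (c), with a bound independent of $t$: a contradiction.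

**Step 3: curves do not collapse.** Let $\Phi=\varphi+2t\log(3T+\chi)$. From (2) and $\omega_0^2=(3T+\chi)^2\omega_{FS}^2$,
$$\omega(t)=\theta_t+\sqrt{-1}\,\partial\bar\partial\Phi,\qquad\theta_t=(3\tau+\chi)\omega_{FS},\qquad\Phi_t=\log\frac{\omega(t)^2}{\omega_{FS}^2},\qquad\Phi|_{t=0}=0. \tag{4}$$
For an irreducible curve $V$, $\int_V\omega(t)=\int_V\theta_t\to\int_V\chi\,\omega_{FS}$. By Lemma 4, $V\not\subset K$, so $\chi>0$ on a nonempty open part of $V$ and the limit is positive.

**Where the pairing argument stops.** One subvariety is left: $V=\mathbb P^2$. Areas of curves were read off from $\theta_t$ alone. For the total volume this fails, because $\theta_t$ is not closed. Expanding the square and integrating by parts, using $\int(\sqrt{-1}\,\partial\bar\partial\Phi)^2=0$ and $\int\sqrt{-1}\,\partial\bar\partial\Phi\wedge\theta_t=\int\Phi\,\sqrt{-1}\,\partial\bar\partial\theta_t$,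
$$\int_{\mathbb P^2}\omega(t)^2=\int_{\mathbb P^2}\theta_t^2+2\int_{\mathbb P^2}\Phi\,\sqrt{-1}\,\partial\bar\partial\chi\wedge\omega_{FS}. \tag{5}$$
The last integrand has no sign: $\sqrt{-1}\,\partial\bar\partial\chi\wedge\omega_{FS}$ has total integral zero and is not identically zero, since $\chi$ is not constant. So we need the size of $\Phi$ itself. What helps is that $T$ is still free: over a short life span the potential cannot grow much.

**Step 4: $\Phi$ is small when $T$ is small.** At a spatial maximum of $\Phi$ we have $\sqrt{-1}\,\partial\bar\partial\Phi\le0$, so $\omega\le\theta_t\le2\omega_{FS}$ (as $3\tau\le1$) and $\Phi_t\le2\log2$. At a spatial minimum $\omega\ge\theta_t\ge3\tau\,\omega_{FS}$ and $\Phi_t\ge2\log(3\tau)$. The singularity of $\log(3\tau)$ at $\tau=0$ is integrable, so Lemma 1 gives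
$$|\Phi|\le\delta(T):=\int_0^T\big(2|\log3s|+2\log2\big)\,ds\ \longrightarrow\ 0\quad(T\to0).$$

**Step 5: $\mathbb P^2$ does not collapse.** From (5), $\theta_t^2\ge\chi^2\omega_{FS}^2$ and the choice of $A$,
$$\int_{\mathbb P^2}\omega(t)^2\ \ge\ \int_{\mathbb P^2}\chi^2\omega_{FS}^2-2A\,\delta(T)\int_{\mathbb P^2}\omega_{FS}^2 .$$
The first integral is positive, and neither it nor $A$ depends on $T$. Fix $T$ so small that the right side is at least $c_0:=\tfrac12\int\chi^2\omega_{FS}^2>0$. Then no irreducible subvariety of positive dimension collapses: $\Sigma'=\emptyset\ne\Sigma$. This is Theorem A for $n=2$.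

**Step 6: higher dimensions.** The aim is to multiply by a torus without creating collapsing subvarieties. Let $X$ be an $(n-2)$-dimensional torus (an abelian variety, so that $M$ is projective) with flat Kähler form $\omega_X$, $M=\mathbb P^2\times X$, and let $\omega_1(t)$ be the flow just constructed; pullbacks are not written. Since $\mathrm{Ric}(\omega_1+\omega_X)=\mathrm{Ric}(\omega_1)$, the family $\omega(t)=\omega_1(t)+\omega_X$ solves the flow on $[0,T)$, and by uniqueness it is the flow from $\omega_1(0)+\omega_X$. It does not extend past $T$. Otherwise, restricting to $\mathbb P^2\times\{pt\}$, $\omega_1(t)$ would converge to a Hermitian metric $\omega_1(T)$, and $S(\omega_1(T))>0$ would contradict $S(\omega_1(t))\to0$. The curvature of $\omega(t)$ is the pullback of that of $\omega_1(t)$, with the same norm, so $\Sigma_M=\Sigma_{\mathbb P^2}\times X\ne\emptyset$.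

Let $V\subset M$ be irreducible of dimension $k>0$, and let $d\in\{0,1,2\}$ be the maximal rank of the differential of $\mathrm{pr}_1|_{V_{\rm reg}}$. The rank is $d$ on a dense open subset $V^\circ$ of $V_{\rm reg}$. We claim that
$$\alpha^d\wedge\omega_X^{k-d}>0\ \text{ on }V^\circ\ \text{ for every Hermitian metric }\alpha\text{ on }\mathbb P^2. \tag{6}$$
At a point of $V^\circ$, $\alpha|_{TV}$ is semipositive with kernel $\ker d(\mathrm{pr}_1|_V)$ of dimension $k-d$. This kernel injects into $TX$, so $\omega_X$ is positive on it. In a basis of $TV$ adapted to the kernel of $\alpha$, $\alpha^d\wedge\omega_X^{k-d}$ is a positive multiple of the determinant of $\alpha$ on a complement times that of $\omega_X$ on the kernel. This proves (6). All terms in the binomial expansion of $(\omega_1+\omega_X)^k$ are nonnegative on $V$, so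
$$\mathrm{Vol}(V,\omega(t))\ \ge\ \frac{1}{d!\,(k-d)!}\int_V\omega_1(t)^d\wedge\omega_X^{k-d},$$
and it is enough to see that the right side does not tend to $0$.

If $d=0$, the integral is $\int_V\omega_X^k$, a positive constant by (6).

If $d=1$, then since $\omega_X$ and the integration current $[V]$ are closed,
$$\int_V\omega_1(t)\wedge\omega_X^{k-1}=\int_V\theta_t\wedge\omega_X^{k-1}\ \longrightarrow\ \int_V\chi\,\omega_{FS}\wedge\omega_X^{k-1}.$$
By Remmert's proper mapping theorem $\mathrm{pr}_1(V)$ is an irreducible curve, which by Lemma 4 is not contained in $K$. So $\chi\circ\mathrm{pr}_1>0$ on a nonempty open subset of $V$, which meets $V^\circ$, and the limit is positive by (6).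

If $d=2$, consider $\beta\mapsto\int_V\beta\wedge\omega_X^{k-2}$ on smooth real $4$-forms $\beta$ on $\mathbb P^2$. A form with $\int_{\mathbb P^2}\beta=0$ is exact, $\beta=d\gamma$, and $\int_Vd\gamma\wedge\omega_X^{k-2}=0$. Hence $\int_V\beta\wedge\omega_X^{k-2}=\lambda\int_{\mathbb P^2}\beta$ with a constant $\lambda=\lambda(V)$. Taking $\beta=\omega_1(0)^2$ and using (6), $\lambda>0$. Taking $\beta=\omega_1(t)^2$, Step 5 gives $\int_V\omega_1(t)^2\wedge\omega_X^{k-2}\ge\lambda c_0>0$.

So no $V$ collapses, $\Sigma'=\emptyset\ne\Sigma$, and Theorem A is proved. $\blacksquare$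

## 8. Theorem B: reduction to one space variable

We return to the weighted product and add a torus factor with a weight that makes the metric balanced. Since $x=z+\bar z$,
$$\sqrt{-1}\,\partial\bar\partial F(x)=F''(x)\,\sigma. \tag{7}$$
Let $m=n-2$, let $w_j$ be the coordinates on $E'=(\mathbb C/\mathbb Z[\sqrt{-1}])^m$, and $\sigma_j=\sqrt{-1}\,dw_j\wedge d\bar w_j$. Fix a smooth $b:\mathbb R/\mathbb Z\to[0,B]$ with $b^{-1}(0)=K_1$. For $T\in(0,1]$, to be chosen later, put
$$a=T+b(x),\qquad\omega_0=a\,\eta+\sigma+\rho\sum_{j=1}^m\sigma_j,\qquad\rho=a^{-1/m}\ (m\ge1).$$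
Let $\kappa=\rho^m=a^{-1}$ if $m\ge1$, and $\kappa=1$ if $m=0$.

**Balancedness for $m\ge1$.** Omitting one of the $n$ factors at a time,
$$\frac{\omega_0^{n-1}}{(n-1)!}=\rho^m\,\sigma\wedge\prod_j\sigma_j+a\rho^m\,\eta\wedge\prod_j\sigma_j+a\rho^{m-1}\,\eta\wedge\sigma\wedge\sum_j\prod_{i\ne j}\sigma_i .$$
The first and third terms are closed because their coefficients depend on $x$ only and $dx\wedge\sigma=0$. The second is closed because $a\rho^m=1$.

**The maximal time is $T$.** The determinant of $\omega_0$ is $a\kappa$ times that of $\eta+\sigma+\sum\sigma_j$, so $\mathrm{Ric}(\omega_0)=\eta-\sqrt{-1}\,\partial\bar\partial\log(a\kappa)$. For $t<T$, $\psi=-t\log(a\kappa)$ gives the form $\omega_0-t\eta=(a-t)\eta+\sigma+\rho\sum\sigma_j>0$. For $t\ge T$ and any $\psi$, the integral of $\omega_0-t\,\mathrm{Ric}(\omega_0)+\sqrt{-1}\,\partial\bar\partial\psi$ over a curve $\mathbb P^1\times\{pt\}$ above $K_1$ is $4\pi(T-t)\le0$. Apply (TW).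

**The scalar equation.** $SU(2)$, the translations in $y$ and the translations of $E'$ act holomorphically and preserve $\omega_0$, hence $\omega(t)$, hence $\varphi$. Together they act transitively on the level sets of $\mathbf x$, so $\varphi=\varphi(x,t)$. Put $\Phi=\varphi+t\log(a\kappa)$. By (2) and (7),
$$\omega(t)=f\eta+u\,\sigma+\rho\sum_j\sigma_j,\qquad f=a-t=b+\tau,\qquad u=1+\Phi_{xx}>0.$$
Moreover $\varphi_t=\log\frac{\omega^n}{\omega_0^n}=\log\frac{fu}{a}$, so with $v:=\Phi_t$,
$$v=\log(f\kappa u),\qquad\Phi|_{t=0}=0,\qquad u_t=v_{xx},\qquad v_t=-\frac1f+\frac{v_{xx}}u. \tag{8}$$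
The last identity follows from $f_t=-1$ and $\kappa_t=0$. Everything is now about $u$: the coefficient $f$ is explicit and vanishes at $t=T$ exactly over $K_1$, and we must show that $u$ stays bounded above and below away from $K_1$.

**Step 1: bounds from the maximum principle.** At spatial maxima of $v$, (8) gives $v_t\le0$; at spatial minima $v_t\ge-1/f\ge-1/\tau$. By Lemma 1,
$$\log\tau-C\le v\le C. \tag{9}$$
Here and below $C$ is independent of $t\in[0,T)$. For $\Phi$ we use $\Phi_t=\log(f\kappa)+\log(1+\Phi_{xx})$ together with
$$|\log(f\kappa)|\le\log\tfrac1\tau+\log(1+B).$$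
Indeed, for $m=0$ we have $f\kappa=b+\tau\in[\tau,1+B]$; for $m\ge1$ we have $f\kappa=\frac{b+\tau}{b+T}\in[\tau/T,1]\subset[\tau,1]$, using $\tau\le T\le1$. At maxima of $\Phi$ we have $\Phi_t\le\log(f\kappa)$, at minima $\Phi_t\ge\log(f\kappa)$, so by Lemma 1
$$|\Phi|\le\delta(T):=\int_0^T\Big(\log\tfrac1s+\log(1+B)\Big)ds\ \longrightarrow\ 0\quad(T\to0). \tag{10}$$
Let $\ell$ be the minimal length of the finitely many components of $(\mathbb R/\mathbb Z)\setminus K_1$. Since $b$, and with it $B$ and $\ell$, do not depend on $T$, we may now **fix $T\in(0,1]$ with $\delta(T)<\ell^2/16$.** By (9), $|\Phi_t|=|v|\le\log\frac1\tau+C$ is integrable in time, so $\Phi(\cdot,t)$ converges uniformly as $t\to T$ to a continuous $\Phi_T$ with $|\Phi_T|\le\delta(T)$.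

## 9. Why no purely local lower bound for $u$ can hold

On a compact interval away from $K_1$, $f$ is bounded below, so (9) gives an upper bound for $u=e^v/(f\kappa)$. The lower bound in (9), however, is only $u\ge c\,\tau$: the minimum of $v$ may be pushed down at the rate $-1/\tau$ prevailing over $K_1$. The natural idea is to localize, using a cutoff in an interval where $f\ge c>0$, and to prove an interior lower bound for $u$ there. This cannot work. Suppose $b$ is constant on an interval. Then $f\kappa$ depends on $t$ only there, and (8) reads $u_t=(\log u)_{xx}$. This equation has the positive solution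
$$u(x,t)=2k^2\,(T-t)\,\operatorname{sech}^2(kx),\qquad k>0 .$$
Both sides equal $-2k^2\operatorname{sech}^2(kx)$, because $(\log\cosh(kx))''=k^2\operatorname{sech}^2(kx)$. This solution vanishes identically at $t=T$, at the rate $\tau$ that (9) allows. So the equation on an interval does not prevent extinction, and some global information must enter.

That information is the smallness of $\Phi$. If $u=1+\Phi_{xx}$ became extinct on a whole component $J$ of the complement of $K_1$, then $\Phi_T''=-1$ on $J$, and $\Phi_T$ would be a parabola of height about $|J|^2/8$. The choice $\delta(T)<\ell^2/16$ forbids this. So $u$ survives somewhere in $J$. It remains to spread survival from part of $J$ to all of $J$; for this we compare two rates of decay, and the comparison needs a one-sided bound on $v_{xx}$.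

## 10. Survival of $u$ away from $K_1$, and the end of Theorem B

**Step 2: one-sided bounds on $v_t$ and $v_{xx}$.** The aim is monotonicity of $v$ in time, up to a linear term, and concavity in space, up to a quadratic term. Differentiate the last equation of (8) in $t$, using $f_t=-1$, $u_t=v_{xx}$ and $v_{xx}/u=v_t+1/f$:
$$v_{tt}=\frac{(v_t)_{xx}}u-\frac1{f^2}-\Big(v_t+\frac1f\Big)^2 .$$
Let $G=t\,v_t$. Where $v_t>0$ we have $(v_t+\frac1f)^2\ge v_t^2$, so
$$G_t=v_t+t\,v_{tt}\le\frac{G_{xx}}u+v_t-t\,v_t^2=\frac{G_{xx}}u+v_t(1-G).$$
Suppose the maximum of $G$ over $(\mathbb R/\mathbb Z)\times[0,t_1]$ exceeds $1$, and is attained at $(x,t_0)$. Then $t_0>0$, since $G=0$ at $t=0$, and there $v_t>0$, $G_{xx}\le0$, so $0\le G_t\le v_t(1-G)<0$, a contradiction. Hence $v_t\le1/t$. For $t\ge T/2$ this gives $v_t\le2/T$, so $v-2t/T$ is nonincreasing in $t$, and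
$$v_T(x)=\lim_{t\to T}v(x,t)\in[-\infty,\infty)\quad\text{exists for every }x.$$
Let $I$ be a compact interval disjoint from $K_1$. There $f\ge\min_Ib>0$, and $\kappa\ge1/(1+B)$, so by (9) $u=e^v/(f\kappa)\le C_I$. Enlarging $C_I$,
$$v_{xx}=u\Big(v_t+\frac1f\Big)\le C_I\quad\text{on }I\times[T/2,T). \tag{11}$$
So $v-\frac{C_I}2x^2$ is concave in $x$ on $I$. If $p<q$ lie in $I$ and $x=\lambda p+(1-\lambda)q$, then $\lambda p^2+(1-\lambda)q^2-x^2=\lambda(1-\lambda)(q-p)^2$, hence for $t\ge T/2$
$$v(x,t)\ge\lambda\,v(p,t)+(1-\lambda)\,v(q,t)-\tfrac{C_I}8(q-p)^2 . \tag{12}$$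

**Step 3: the survival set is convex.** Let $J=(\alpha,\beta)$ be a component of the complement of $K_1$, lifted to $\mathbb R$, and
$$P=\{x\in J:\ v_T(x)>-\infty\}.$$
If $p\in P$, monotonicity gives $v(p,t)-\frac{2t}T\ge v_T(p)-2$, so $v(p,t)\ge v_T(p)-1$ for $t\ge T/2$. On $[0,T/2]$, $v$ is bounded by compactness. So $v(p,\cdot)\ge-C$ on $[0,T)$. If $p<q$ are in $P$, then (12) with $I=[p,q]$ yields
$$v\ge-C\quad\text{on }[p,q]\times[0,T). \tag{13}$$
In particular $[p,q]\subset P$, so $P$ is convex.

**Step 4: $P$ has at least two points.** Here the smallness of $\Phi$ enters. Suppose $P$ has at most one point. Then $v\to-\infty$, hence $u=e^v/(f\kappa)\to0$, at all but at most one point of $J$, and $u$ is bounded on compact subsets of $J$. For $\zeta\in C_c^\infty(J)$, dominated convergence and $u=1+\Phi_{xx}$ give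
$$\int\zeta+\int\zeta''\,\Phi_T=\lim_{t\to T}\int\zeta\,u(\cdot,t)=0 .$$
Since $\int\zeta=\int\zeta''\,\frac{x^2}2$, the continuous function $\Phi_T+\frac{x^2}2$ has vanishing second distributional derivative on $J$. So $\Phi_T=-\frac{x^2}2+\text{affine}$. On a closed subinterval of $J$ of length $L$, the value of $\Phi_T$ at the midpoint exceeds the average of its endpoint values by exactly $L^2/8$. As $|\Phi_T|\le\delta(T)$, this forces $L^2/8\le2\delta(T)$. Let $L\to|J|\ge\ell$: then $\delta(T)\ge\ell^2/16$, contrary to the choice of $T$.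

**Step 5: $P=J$.** We compare two rates just outside $P$. Suppose $P\ne J$. As $P$ is convex, $\inf P>\alpha$ or $\sup P<\beta$. The second case becomes the first on replacing $x$ by $-x$, so let $\alpha':=\inf P>\alpha$. Fix $x_0\in(\alpha,\alpha')$ and put $d=\alpha'-x_0$. Since $P$ is an interval with more than one point, there is $p\in P$ with $\alpha'<p<\alpha'+\frac d4$.

*Lower bound.* Let $x\in(\alpha'-\frac d4,\alpha')$ and write $x=\lambda x_0+(1-\lambda)p$. Since $p-x<\frac d2$ and $p-x_0>d$,
$$\lambda=\frac{p-x}{p-x_0}\in(0,\tfrac12).$$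
Apply (12) on $I=[x_0,p]\subset J$, with $v(x_0,t)\ge\log\tau-C$ from (9) and $v(p,t)\ge-C$. For $\tau$ small, where $\log\tau<0$,
$$v(x,t)\ge\lambda\log\tau-C\ge\tfrac12\log\tau-C .$$
Since $f\kappa\le1+B$, it follows that $u(x,t)\ge c\,\tau^{1/2}$ with $c>0$. The constants are independent of $x$.

*Upper bound.* Take $0\le\zeta\in C_c^\infty((\alpha'-\frac d4,\alpha'))$ with $\int\zeta=1$. On $\operatorname{supp}\zeta$ we are in $J\setminus P$, so $v_T=-\infty$ and $u\to0$ boundedly; thus $\int\zeta u(\cdot,t)\to0$ as $t\to T$. By (8), $\frac{d}{ds}\int\zeta u=\int\zeta\,v_{xx}=\int\zeta''v$. Integrate from $t$ to $T$ and use $|v(\cdot,T-s)|\le\log\frac1s+C$ from (9):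
$$\int\zeta\,u(\cdot,t)=-\int_t^T\!\!\int\zeta''\,v\,dx\,ds\le C\int_0^\tau\Big(\log\frac1s+C\Big)ds\le C\,\tau\Big(1+\log\frac1\tau\Big).$$

So $c\,\tau^{1/2}\le C\tau(1+\log\frac1\tau)$ for all small $\tau>0$, which is false as $\tau\to0$. Hence $P=J$. In short, dying takes place at rate at most $\tau\log\frac1\tau$, while being close to a survivor keeps $u$ above $\tau^{1/2}$.

**Step 6: $\Sigma\subset\mathbf x^{-1}(K_1)$.** We turn the two-sided bounds into curvature bounds. Let $I$ be a compact interval disjoint from $K_1$. It lies in some component $J=P$, so by (13) and (9) $v$ is bounded on $I\times[0,T)$. Hence $u=e^v/(f\kappa)$ and $f$ lie between positive constants there. By (8),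
$$v_t=f\kappa\,e^{-v}\,v_{xx}-\frac1f .$$
On $I\times[0,T)$ this is uniformly parabolic with bounded right-hand side, and $f=b+T-t$ and $\kappa$ are smooth up to $t=T$ with $f\ge\min_Ib>0$. The Krylov–Safonov theorem, applied to the linear equation with bounded measurable coefficient $f\kappa e^{-v}$, gives an interior Hölder bound for $v$ on $I'\times[T/2,T)$, $I'\Subset I$. It is uniform as $t\to T$, because interior parabolic estimates only look backward in time. Now the coefficient is Hölder continuous, and interior Schauder estimates bound $v_{xx}$ and $v_t$ in a Hölder norm on a slightly smaller interval. Differentiating the equation in $x$ and repeating bounds all $x$-derivatives, and the equation then bounds the $t$-derivatives. So on $\mathbf x^{-1}(I')$ the metrics $\omega(t)=f\eta+u\sigma+\rho\sum_j\sigma_j$ are uniformly equivalent to a fixed metric, with all derivatives bounded; for $t\le T/2$ this holds by compactness. The Chern curvature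
$$R_{i\bar jk\bar l}=-\partial_i\partial_{\bar j}g_{k\bar l}+g^{p\bar q}\,\partial_ig_{k\bar q}\,\partial_{\bar j}g_{p\bar l}$$
is therefore bounded on $\mathbf x^{-1}(I')\times[0,T)$. Every point outside $\mathbf x^{-1}(K_1)$ lies in the interior of such a set, so it is not in $\Sigma$.

**Step 7: $\mathbf x^{-1}(K_1)\subset\Sigma'$.** Through each point of $\mathbf x^{-1}(K_1)$ there passes a curve $V=\mathbb P^1\times\{pt\}$ with $\mathrm{Vol}(V,\omega(t))=4\pi f=4\pi\tau\to0$. Together with $\Sigma'\subset\Sigma$ and Step 6, $\Sigma'=\Sigma=\mathbf x^{-1}(K_1)$.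

**Step 8: this set is not analytic.** The circle is connected and $K_1$ is closed, nonempty and proper, so there is $x_0\in\partial K_1\subset K_1$. Let $\mathbf x(q)=x_0$. Near $q$, $\Sigma$ contains $\{x=x_0\}=\{\mathrm{Re}\,z=\mathrm{Re}\,z(q)\}$. If $\Sigma$ were analytic, Lemma 2 would put a neighborhood of $q$ into $\Sigma=\mathbf x^{-1}(K_1)$. Then $x_0$ would be interior to $K_1$, a contradiction. $\blacksquare$

For $n\ge3$ the metrics of Theorem B are balanced, in particular Gauduchon ($\partial\bar\partial\omega_0^{n-1}=0$). So the statement fails for every $n\ge2$, even on projective manifolds, and for $n\ge3$ even for balanced initial metrics; for $n=1$ it holds by Section 4.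

## 11. Currents annihilating $\omega_0-T\,\mathrm{Ric}(\omega_0)$ lie in $\Sigma$

In both theorems a positive current $S$ with $S(\omega(t))\to0$ stopped the flow: in Theorem A the current of Section 6, in Theorem B the integration current of a fiber over $K_1$. Such a current always exists. Let $\alpha_T=\omega_0-T\,\mathrm{Ric}(\omega_0)$.

**Proposition.** For every Chern–Ricci flow with finite maximal time $T$ there is a nonzero positive $\partial\bar\partial$-closed current $S$ of bidimension $(1,1)$ with $S(\alpha_T)=0$. For every such $S$, $\operatorname{supp}S\subset\Sigma$.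

*Proof.* *Existence.* Let $\mathcal P$ be the open convex cone of positive forms in the Fréchet space of smooth real $(1,1)$-forms. The affine space $\mathcal A=\alpha_T+\sqrt{-1}\,\partial\bar\partial C^\infty(M)$ does not meet $\mathcal P$. Otherwise some $\alpha_T+\sqrt{-1}\,\partial\bar\partial\psi$ is positive, and by compactness of $M$ the form $\omega_0-t\,\mathrm{Ric}(\omega_0)+\sqrt{-1}\,\partial\bar\partial\psi$ is still positive for some $t>T$, contrary to (TW). By Hahn–Banach there are a continuous linear $S\ne0$ and $c\in\mathbb R$ with $S>c$ on $\mathcal P$ and $S\le c$ on $\mathcal A$. For $\beta\in\mathcal P$ and $s>0$ we have $s\,S(\beta)>c$. Letting $s\to\infty$ gives $S(\beta)\ge0$, and letting $s\to0$ gives $c\le0$. By continuity $S\ge0$ on semipositive forms, so $S$ is a positive current. On $\mathcal A$, $S(\alpha_T)+s\,S(\sqrt{-1}\,\partial\bar\partial\psi)\le c$ for all $s\in\mathbb R$, which forces $S(\sqrt{-1}\,\partial\bar\partial\psi)=0$ for every $\psi$. Finally $S(\alpha_T)\le c\le0$, while by (2)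
$$S(\alpha_T)=\lim_{t\to T}S\big(\omega_0-t\,\mathrm{Ric}(\omega_0)\big)=\lim_{t\to T}S(\omega(t))\ge0 .$$
So $S(\alpha_T)=0$.

*Support.* For any such $S$ the last display shows $S(\omega(t))\to S(\alpha_T)=0$. If $x\in\operatorname{supp}S$ were not in $\Sigma$, then by (3) $\omega(t)\ge c'\omega_0$ on a neighborhood of $x$ for all $t<T$. With a cutoff $h:M\to[0,1]$ supported there, $h(x)=1$, fact (c) gives $S(\omega(t))\ge c'\,S(h\omega_0)>0$ for all $t<T$, a contradiction. $\square$

In Theorem A such a current is carried by $K$, which contains no curve. In Theorem B the collapsing curves lie over the prescribed set $K_1$.
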